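\title{Quadrature domains with non-algebraic boundary in dimension three and higher}

\begin{abstract}
The divisible sandpile, rotor aggregation and internal DLA started from $k$ point sources in $\mathbb R^d$ have a common scaling limit $D$, the $k$-point quadrature domain. In the plane the boundary of $D$ lies on an algebraic curve of degree $2k$. We show that in every dimension $d\ge3$ the boundary need not lie on an algebraic surface: for $k\ge3$ there is an open set of configurations in which, outside a countable union of proper real-analytic subsets, no nonzero polynomial vanishes on $\partial D$. In odd dimensions two sources suffice. The proof perturbs the ball. The domain depends real-analytically on the configuration, algebraic boundaries would force all Taylor coefficients of its radial function to be algebraic functions on the sphere, and one explicit coefficient has a logarithmic singularity.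
\end{abstract}

\section{Introduction}

\subsection*{Aggregation from point sources}
Fix a dimension $d\ge2$, points $x_1,\dots,x_k\in\mathbb R^d$ and masses $a_1,\dots,a_k>0$; we call $\theta=(x_1,\dots,x_k,a_1,\dots,a_k)$ a \emph{configuration}. For $n\ge1$ put $\lfloor a_in^d\rfloor$ particles on a site of the lattice $\frac1n\mathbb Z^d$ closest to $x_i$, and let the particles spread out until no site holds more than one. In \emph{internal DLA} an excess particle performs simple random walk until it reaches an empty site, where it stays. In \emph{rotor aggregation} the walk is deterministic: every site carries a rotor pointing to a neighbor, and each departure from a site advances its rotor in a fixed cyclic order and follows it. In the \emph{divisible sandpile} mass is continuous, and a site with mass above $1$ shares the excess equally among its $2d$ neighbors. Let $\mathcal I_n,\mathcal R_n,\mathcal D_n\subset\frac1n\mathbb Z^d$ be the resulting sets of occupied sites.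

For an open set $\Omega\subset\mathbb R^d$ and $r>0$ let
\[
\Omega_{-r}=\{x\in\Omega:\overline B(x,r)\subset\Omega\},\qquad \Omega_{+r}=\{x\in\mathbb R^d: B(x,r)\cap\Omega\ne\emptyset\}.
\]
Sets $A_n\subset\frac1n\mathbb Z^d$ \emph{converge to} $\Omega$ if for every $r>0$ we have $\Omega_{-r}\cap\frac1n\mathbb Z^d\subset A_n\subset\Omega_{+r}$ for all large $n$. By a theorem of Levine and Peres \cite{LP} there is a deterministic set $D$ to which $\mathcal D_n$, $\mathcal R_n$ and $\mathcal I_n$ all converge: $\mathcal R_n$ for every initial setting of the rotors, and $\mathcal I_n$ with probability $1$. The limit is the \emph{$k$-point quadrature domain}: it contains the points $x_i$ and satisfies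
\begin{equation}\label{eq:Q}
\int_D h\,dx\le\sum_{i=1}^ka_ih(x_i)\qquad\text{for all integrable superharmonic functions $h$ on $D$.}
\end{equation}
Among open sets of finite measure this inequality determines $D$ up to a null set (Lemma~\ref{lem:unique}). To give $\partial D$ a meaning we take for $D=D(\theta)$ the open limit set that is \emph{regular}, that is, equal to the interior of its closure.

Applied to $h$ and $-h$ with $h$ harmonic, \eqref{eq:Q} becomes an exact quadrature formula: the integral over $D$ of a harmonic function is a fixed combination of $k$ of its values. For $k=1$ this is the mean value property, and $D$ is the ball of volume $a_1$ about $x_1$. If the balls of volume $a_i$ about $x_i$ have disjoint closures, then $D$ is their union (Example~\ref{ex:balls}), and $\partial D$ is the zero set of a product of $k$ quadratic polynomials. When the balls overlap, the doubly covered mass is pushed outward and the shape is no longer explicit. In the plane the algebraic nature of the boundary nevertheless survives: the boundary of a planar $k$-point quadrature domain is known to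 lie on an algebraic curve of degree $2k$. Call $\partial D$ \emph{algebraic} if it is contained in the zero set of a nonzero polynomial on $\mathbb R^d$. The problem, posed in \cite{LP}, is the following.

\medskip\noindent\emph{Question.} Fix $d\ge3$. Is $\partial D(\theta)$ algebraic for every $k\ge1$ and every configuration $\theta$?\medskip

The domain is determined by finitely many parameters through identities that have the same form in all dimensions, and the examples above are algebraic, so one would guess yes.

\subsection*{Results}
The answer is no in every dimension $d\ge3$, already for $k=3$. Let $\beta$ be the volume of the unit ball of $\mathbb R^d$. A \emph{proper real-analytic subset} of a connected open set is the zero set of a real-analytic function that is not identically zero; it is relatively closed, nowhere dense and Lebesgue-null.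

\begin{theorem}\label{thm:A}
Let $d\ge3$ and $k\ge3$. There is a nonempty open set $\Theta^+$ of configurations with all $a_i>0$ such that for all $\theta\in\Theta^+$ outside a countable union of proper real-analytic subsets (in particular, outside a Lebesgue-null, meager set), $\partial D(\theta)$ is not algebraic.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $d\ge3$ be odd, $k=2$, $x_1\ne x_2$ and $a_1>\beta|x_1-x_2|^d$. Then for all sufficiently small $a_2>0$ outside a countable set, $\partial D(\theta)$ is not algebraic.
\end{theorem}

The hypothesis on $a_1$ says that $x_2$ lies inside the ball of volume $a_1$ about $x_1$. If instead $a_1<\beta|x_1-x_2|^d$, then for small $a_2$ the domain is a union of two disjoint balls and the conclusion fails. For the same reason Theorem~\ref{thm:A} cannot hold on the whole configuration space: configurations of well-separated balls form an open set with algebraic boundaries. We make no claim for $k=2$ and $d$ even.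

\subsection*{Outline of the proof}
It is hard to prove that one implicitly defined surface is not algebraic, so we work with a family. Near configurations whose domain is the unit ball, $D(\theta)=\{r\omega: r<e^{\xi_\theta(\omega)}\}$, where $\xi_\theta$ is a function on the sphere that depends real-analytically on $\theta$. The quadrature identities determine the Taylor coefficients of $\xi_\theta$ in $\theta$ by a recursion that uses only products and the Dirichlet-to-Neumann operator $\Lambda$ of the ball (Section~\ref{sec:expansion}). For each $N$ the configurations whose boundary lies on a surface of degree at most $N$ form the zero set of an analytic function, a Gram determinant, and if it vanishes identically then all Taylor coefficients are algebraic functions on the sphere (Section~\ref{sec:reduction}). So it suffices to find one transcendental coefficient. On the circle $\Lambda$ preserves rational functions; in higher dimensions it does not preserve algebraic ones. Section~\ref{sec:24} shows this by hand for $d=2$ and $d=4$, and Sections~\ref{sec:three} and~\ref{sec:two} treat the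 general cases. The construction of the analytic family is independent of the rest and is given last, in Section~\ref{sec:family}.

From now on $d\ge3$ unless we say otherwise. We write $B$ for the open unit ball, $S$ for the unit sphere, $d\omega$ for its surface measure and $|S|=d\beta$ for its area; $e_1,\dots,e_d$ is the standard basis.

\section{Recognizing the quadrature domain}\label{sec:potential}

We shall construct domains by solving a free boundary problem, and we need a criterion that identifies them with $D(\theta)$. Testing \eqref{eq:Q} on the Newton kernel gives one. Let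
\[
G(x)=\frac{|x|^{2-d}}{(d-2)|S|},\qquad -\Delta G=\delta_0 .
\]
For $\mu=\sum a_i\delta_{x_i}$ with all $a_i>0$ and an open set $\Omega$ of finite measure containing the $x_i$, put $u_\Omega=G*\mu-G*1_\Omega$, so that $\Delta u_\Omega=1_\Omega-\mu$ in the sense of distributions. Call $\Omega$ \emph{balanced} for $\mu$ if $u_\Omega\ge0$ on $\mathbb R^d$ and $u_\Omega=0$ on $\mathbb R^d\setminus\Omega$.

If $A$ has finite measure, then $G*1_A$ is continuous and tends to $0$ at infinity. Indeed, the truncation $G_r=\min(G,G(re_1))$ is bounded, continuous and tends to $0$ at infinity, so $G_r*1_A$ has both properties by dominated convergence, and $0\le (G-G_r)*1_A\le\int_{|y|<r}G=r^2/(2(d-2))$. The same splitting gives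
\begin{equation}\label{eq:split}
\sup G*1_A\le \frac{r^2}{2(d-2)}+G(re_1)|A|\qquad(r>0).
\end{equation}

\begin{lemma}\label{lem:unique}
Let $\Omega,\Omega'$ be open sets of finite measure containing the $x_i$.
\begin{enumerate}
\item[(a)] If $\Omega$ satisfies \eqref{eq:Q} in place of $D$, then $\Omega$ is balanced.
\item[(b)] If $\Omega$ and $\Omega'$ are balanced, then $|\Omega\triangle\Omega'|=0$; if they are also regular, then $\Omega=\Omega'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $h=G(z-\cdot)$ is superharmonic on $\mathbb R^d$. It is locally integrable and bounded off $B(z,1)$, hence integrable on $\Omega$. So \eqref{eq:Q} gives $u_\Omega(z)\ge0$. If $z\notin\Omega$, then $h$ is harmonic on $\Omega$, and \eqref{eq:Q} for $-h$ gives $u_\Omega(z)\le0$.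

(b) Let $f=G*1_{\Omega'}-G*1_\Omega$, which is continuous, tends to $0$ at infinity and equals $u_\Omega-u_{\Omega'}$ off the $x_i$. The open set $U=\{f>0\}$ lies in $\Omega$: the $x_i$ belong to $\Omega$, and at any other point of $U$ we have $u_\Omega>u_{\Omega'}\ge0$. Hence $\Delta f=1_\Omega-1_{\Omega'}\ge0$ on $U$, and $f$ is subharmonic there. If $U\ne\emptyset$, the set where $f$ attains its positive maximum is nonempty, compact and, by the sub-mean-value inequality, open, which is impossible in $\mathbb R^d$. So $f\le0$, by symmetry $f=0$, and $1_\Omega-1_{\Omega'}=\Delta f=0$ almost everywhere. Finally, $\Omega\setminus\overline{\Omega'}$ is open and null, hence empty, so $\Omega\subset\operatorname{int}\overline{\Omega'}$, which is $\Omega'$ if $\Omega'$ is regular; now exchange the roles.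
\end{proof}

Finite measure is needed here. The set $\mathbb R^d$ satisfies \eqref{eq:Q}, because its only integrable superharmonic function is $0$: such an $h$ dominates its averages over large balls, so $h\ge0$, and if $h\not\equiv0$ the minimum principle gives $h\ge m|x|^{2-d}$ on $|x|\ge1$ with $m=\min_Sh>0$, which is not integrable.

\begin{corollary}\label{cor:D}
$D(\theta)$ is the unique regular open set of finite measure that contains the $x_i$ and is balanced for $\mu$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:unique} and \eqref{eq:Q} it suffices to show $|D|<\infty$. The set $\mathcal R_n$ has one site per particle, hence at most $n^d\sum a_i$ sites, and it contains $D_{-r}\cap\frac1n\mathbb Z^d$ for large $n$. For an open set $U$ the quantity $n^{-d}\#(U\cap\frac1n\mathbb Z^d)$ equals $\int1_U(\lfloor nx\rfloor/n)\,dx$, with the floor taken coordinatewise, and the integrand tends to $1$ on $U$; by Fatou's lemma its lower limit is at least $|U|$. The sets $D_{-r}$ are open and increase to $D$ as $r\downarrow0$, so $|D|\le\sum a_i$.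
\end{proof}

\begin{example}\label{ex:balls}
Let $\mu=\beta\delta_0$, $\Omega=B$ and $u_0=\beta G-G*1_B$. The mean value property gives $u_0=0$ for $|x|\ge1$. For $r=|x|<1$ the divergence theorem gives $|S|r^{d-1}\partial_r(G*1_B)=-\beta r^d$, so
\begin{equation}\label{eq:u0}
u_0'(r)=\frac{r-r^{1-d}}d<0\quad(0<r<1),\qquad u_0(1)=0 .
\end{equation}
Thus $u_0>0$ in $B$ and $D=B$. Rigid motions preserve balance, and if $\Omega$ is balanced for $\sum a_i\delta_{x_i}$, then $c\Omega$ is balanced for $\sum c^da_i\delta_{cx_i}$, the new potential at $cx$ being $c^2u_\Omega(x)$. So $D(\theta)$ transforms in the same way, and a single source gives a ball. For balls with disjoint closures the potentials add and the union is regular, so $D$ is the union.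
\end{example}

\section{Expanding the domain about the ball}\label{sec:expansion}

\subsection*{Spherical harmonics and the operator $\Lambda$}
Let $\mathcal H_l$ be the space of homogeneous harmonic polynomials of degree $l$, identified with their restrictions to $S$. We recall that $L^2(S)=\bigoplus_l\mathcal H_l$ is an orthogonal sum, that $N_l=\dim\mathcal H_l$ grows polynomially, and that $-\Delta_S=l(l+d-2)$ on $\mathcal H_l$. The orthogonal projection $\Pi_l$ onto $\mathcal H_l$ has a symmetric kernel $Z_l(\omega,\omega')$, invariant under the orthogonal group, with $Z_l(\omega,\omega)=N_l/|S|$; hence $\sup_S|H|\le(N_l/|S|)^{1/2}\|H\|_{L^2}$ on $\mathcal H_l$. Two continuous functions with the same projections are equal.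

Fix $\alpha\in(0,1)$. For $f\in C^{2,\alpha}(S)$ the harmonic extension $U$ lies in $C^{2,\alpha}(\overline B)$ by Schauder theory, and the \emph{Dirichlet-to-Neumann operator} is $\Lambda f=\partial_rU|_S\in C^{1,\alpha}(S)$. Green's formula gives $\int_SH\,\partial_rU=\int_SU\,\partial_rH=l\int_SfH$ for $H\in\mathcal H_l$, that is,
\[
\Pi_l\Lambda f=l\,\Pi_lf .
\]
Let $\mathcal O(S)$ be the ring of real-analytic real functions on $S$. The recursion below applies powers of $\Lambda$, so we need a ring that $\Lambda$ preserves.

\begin{lemma}\label{lem:analytic}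
A continuous function $f$ on $S$ lies in $\mathcal O(S)$ if and only if $\|\Pi_lf\|_{L^2}\le Ce^{-cl}$ for some $C,c>0$. In particular $\Lambda$ maps $\mathcal O(S)$ into itself.
\end{lemma}

\begin{proof}
If the bound holds, $\sum_lr^l(\Pi_lf)(\omega)$ converges locally uniformly for $r<e^c$. The sum is harmonic, hence real-analytic near $S$, and restricts to $f$. Conversely let $f\in\mathcal O(S)$. By the Cauchy--Kovalevskaya theorem the problem $\partial_y^2U=-\Delta_SU$, $U|_{y=0}=f$, $\partial_yU|_{y=0}=0$ has analytic solutions on products $N\times(-y_N,y_N)$, where the open sets $N$ cover $S$. The equation determines all $y$-derivatives at $y=0$, so these solutions agree on overlaps, and by compactness they define a solution on $S\times(-y_0,y_0)$. The function $y\mapsto\Pi_lU(y)$ solves $Y''=l(l+d-2)Y$, $Y'(0)=0$, so $\Pi_lU(y)=\cosh\big(y\sqrt{l(l+d-2)}\big)\Pi_lf$. For fixed $y\in(0,y_0)$ this gives $\frac12e^{yl}\|\Pi_lf\|\le\|U(y)\|_{L^2}$. The last claim follows from $le^{-cl}\le C'e^{-cl/2}$.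
\end{proof}

All explicit evaluations of $\Lambda$ in this paper come from two families of functions whose harmonic extensions are known. For $\omega\in S$ and $0\le\tau<1$ put
\[
s=\omega_d,\quad Q_\tau=|e_d-\tau\omega|^2=1-2\tau s+\tau^2,\quad q(x)=x_1^2-x_2^2,\quad \nu=\tfrac d2-1,\quad\lambda=\tfrac d2+1 ,
\]
and note that
\begin{equation}\label{eq:QQ}
Q_\tau-\tau\partial_\tau Q_\tau=1-\tau^2 .
\end{equation}

\begin{lemma}\label{lem:kernels}
For $0\le\tau<1$ the functions $|e_d-\tau x|^{-2\nu}$ and $q(x)|e_d-\tau x|^{-2\lambda}$ are harmonic in $\{\tau|x|<1\}$, and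
\[
\Lambda Q_\tau^{-\nu}=\tau\partial_\tau Q_\tau^{-\nu},\qquad\Lambda\big(qQ_\tau^{-\lambda}\big)=q\,(\tau\partial_\tau+2)Q_\tau^{-\lambda}.
\]
\end{lemma}

\begin{proof}
The function $|y|^{2-d}$ is harmonic for $y\ne0$, and so is $(\partial_1^2-\partial_2^2)|y|^{2-d}=d(d-2)q(y)|y|^{-d-2}$. Substitute $y=e_d-\tau x$; since $d\ge3$, the index $d$ differs from $1$ and $2$, so $q(y)=\tau^2q(x)$. (For $\tau=0$ the functions are $1$ and $q$.) On $S$ we have $\partial_r=x\cdot\nabla$; this operator acts as $\tau\partial_\tau$ on a function of $\tau x$, and $x\cdot\nabla q=2q$.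
\end{proof}

\subsection*{The analytic family}
A map $f$ from an open subset of a Banach space $X$ to a Banach space $Y$ is \emph{analytic} if near each point $x_0$ it has the form $f(x_0+h)=\sum_nf_n(h,\dots,h)$ with bounded $n$-linear maps $f_n$ and $\sum\|f_n\|r^n<\infty$ for some $r>0$. For $X=\mathbb R^m$ this is a convergent power series with coefficients in $Y$. The spaces $C^{j,\alpha}$ are Banach algebras: $\|fg\|\le C\|f\|\,\|g\|$.

Fix $\rho\in(0,1)$. A \emph{base configuration} is a point $\theta_0=(x_i^0,a_i^0)\in\mathbb R^{k(d+1)}$ with $\sum a_i^0=\beta$ such that for each $i$ either $x_i^0=0$ and $a_i^0>0$, or $a_i^0=0$ and $|x_i^0|\le\rho$. Its measure is $\beta\delta_0$, whose domain is $B$. For $\eta\in C(S)$ with $\eta>-1$ let $\Omega(\eta)=\{r\omega:0\le r<1+\eta(\omega)\}$, a regular open set with boundary $\{(1+\eta(\omega))\omega\}$.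

\begin{proposition}\label{prop:family}
Let $\theta_0$ be a base configuration. There are an open ball $\Theta\subset\mathbb R^{k(d+1)}$ centered at $\theta_0$ and an analytic map $\theta\mapsto\eta_\theta$ from $\Theta$ to $C^{2,\alpha}(S)$, with $\eta_{\theta_0}=0$ and $\eta_\theta>-1$, such that $\Omega_\theta=\Omega(\eta_\theta)$ contains the $x_i$ and
\begin{enumerate}
\item[(i)] for all $\theta\in\Theta$ and all harmonic polynomials $H$,
\begin{equation}\label{eq:moment}
\int_{\Omega_\theta}H\,dx=\sum a_iH(x_i);
\end{equation}
\item[(ii)] $\Omega_\theta=D(\theta)$ for all $\theta$ in $\Theta^+=\Theta\cap\{a_i>0\text{ for all }i\}$.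
\end{enumerate}
\end{proposition}

The proof is in Section~\ref{sec:family}. The ball $\Theta$ contains masses of both signs. This is what lets us take Taylor expansions at $\theta_0$, which may lie on the boundary of $\Theta^+$. The set $\Theta^+$ is open, convex and nonempty, since all $a_i^0\ge0$.

In polar coordinates the integral of $H\in\mathcal H_l$ involves $(1+\eta_\theta)^{l+d}$, which depends on $l$ most simply through $\xi=\log(1+\eta_\theta)$. After shrinking $\Theta$ the logarithmic series converges in $C^{2,\alpha}(S)$, so $\xi$ is analytic in $\theta$, and \eqref{eq:moment} reads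
\begin{equation}\label{eq:polar}
\int_S\frac{e^{(l+d)\xi}}{l+d}\,H\,d\omega=\sum a_iH(x_i)\qquad(H\in\mathcal H_l).
\end{equation}

\subsection*{Two slices and the recursion}
We expand $\xi$ along two affine slices through $\theta_0$.

\emph{Slice A} ($k\ge3$). The base is $x_1^0=x_2^0=0$, $a_1^0=a_2^0=\beta/2$, and $x_j^0=\rho e_d$, $a_j^0=0$ for $j\ge3$. The parameters are $(\varepsilon,t)$: $x_1=\varepsilon e_1$, $x_2=-\varepsilon e_1$, $a_3=t$, all else as in $\theta_0$.

\emph{Slice B} ($k=2$). The base is $x_1^0=0$, $a_1^0=\beta$, $x_2^0=\rho e_d$, $a_2^0=0$. The parameter is $a_2=t$.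

In both, a small mass $t$ is added off center. In slice A the central mass is also split in a direction orthogonal to $e_d$, which destroys the axial symmetry; the split is symmetric so that the term of order $\varepsilon$, a translation, vanishes.

Let $W=Q_\rho=1-2\rho s+\rho^2$, and let $P=\frac{1-\rho^2}{|S|}W^{-d/2}$ be the Poisson kernel at $\rho e_d$. Since $\int_SPH=H(\rho e_d)=\rho^lH(e_d)$ for $H\in\mathcal H_l$, we have $\Pi_lP=\rho^lZ_l(e_d,\cdot)$. On slice A subtract from \eqref{eq:polar} the quantity $\int_SH/(l+d)$, which is $\beta H$ for $l=0$ and $0$ for $l\ge1$. This gives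
\[
\Pi_l\sum_{n\ge1}\frac{(l+d)^{n-1}\xi^n}{n!}=\beta\,\frac{1+(-1)^l}2\,\varepsilon^l\,1_{l\ge1}\,Z_l(e_1,\cdot)+t\,\Pi_lP .
\]
Write $\xi=\sum\varepsilon^it^j\xi_{ij}$ with $\xi_{ij}\in C^{2,\alpha}(S)$, $\xi_{00}=0$, and let $[\,\cdot\,]_{ij}$ denote the coefficient of $\varepsilon^it^j$. Put $T_{01}=P$, $T_{i0}=\beta Z_i(e_1,\cdot)$ for even $i\ge2$, and $T_{ij}=0$ otherwise. Since $[\xi^n]_{ij}=0$ for $n>i+j$, comparing coefficients gives, for every $l$,
\[
\Pi_l\xi_{ij}=\Pi_lT_{ij}-\sum_{n=2}^{i+j}\frac{(l+d)^{n-1}}{n!}\,\Pi_l[\xi^n]_{ij}.
\]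
For $n\ge2$ the term $[\xi^n]_{ij}$ is a polynomial in the $\xi_{i'j'}$ with $i'+j'<i+j$. By induction on $i+j$ and Lemma~\ref{lem:analytic}, all $\xi_{ij}$ lie in $\mathcal O(S)$ and
\begin{equation}\label{eq:rec}
\xi_{ij}=T_{ij}-\sum_{n=2}^{i+j}\frac1{n!}(\Lambda+d)^{n-1}[\xi^n]_{ij}.
\end{equation}

The first coefficients are $\xi_{10}=0$, $\xi_{01}=P$ and $\xi_{20}=\beta Z_2(e_1,\cdot)$. A harmonic quadratic form invariant under the orthogonal maps fixing $e_1$ is a multiple of $x_1^2-|x|^2/d$, so $\xi_{20}=c(\omega_1^2-\frac1d)$; at $\omega=e_1$ this reads $c(1-\frac1d)=N_2/d$ with $N_2=\frac12(d+2)(d-1)$, so $c=\lambda$. Since $[\xi^2]_{21}=2\xi_{20}\xi_{01}+2\xi_{10}\xi_{11}$ and $[\xi^3]_{21}=3\xi_{10}^2\xi_{01}$,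
\begin{equation}\label{eq:xi21}
\xi_{21}=-(\Lambda+d)(\xi_{20}\xi_{01})=-C(\Lambda+d)\big[(\omega_1^2-\tfrac1d)W^{-d/2}\big],\qquad C=\frac{\lambda(1-\rho^2)}{|S|}\neq0 .
\end{equation}
To reach a function to which Lemma~\ref{lem:kernels} applies, let $\iota$ exchange the coordinates $x_1$ and $x_2$. It commutes with each $\Pi_l$, hence with $\Lambda$, and it fixes $W$ because $d\ge3$. Therefore
\begin{equation}\label{eq:zeta}
\xi_{21}-\xi_{21}\circ\iota=-C\zeta,\qquad\zeta:=(\Lambda+d)\big[qW^{-d/2}\big].
\end{equation}

On slice B the same computation holds with $\varepsilon$ absent. With $\xi=\sum t^j\xi_j$, all $\xi_j$ lie in $\mathcal O(S)$, $\xi_1=P$, and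
\begin{equation}\label{eq:xi2}
\xi_2=-\tfrac12(\Lambda+d)P^2=-C'(\Lambda+d)W^{-d},\qquad C'\ne0 .
\end{equation}
To first order, then, the added mass moves the boundary by $tP$, and $P^2$ is a rational function. Transcendence can enter only through $\Lambda$.

\section{The mechanism in dimensions two and four}\label{sec:24}

\subsection*{Algebraic functions and two tests}
Since $S$ is connected, $\mathcal O(S)$ is an integral domain. Let $\mathbb F$ be its fraction field and $\mathbb K\subset\mathbb F$ the fraction field of the ring of restrictions of real polynomials to $S$. We call $f\in\mathcal O(S)$ \emph{algebraic} if it is algebraic over $\mathbb K$, that is, if $\sum_jc_jf^j=0$ for polynomials $c_j$ not all vanishing identically on $S$. Sums and products of algebraic functions are algebraic, and so is $f\circ\iota$ when $f$ is. The same language applies to analytic functions on an interval, algebraic over $\mathbb R(s)$. Every proof of transcendence below first reduces to one variable and then exhibits a logarithm.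

\begin{lemma}\label{lem:tests}
\begin{enumerate}
\item[(a)] Let $Z$ be real-analytic on an open interval $J\supset(-1,1)$, let $c$ be a polynomial with $c|_S\not\equiv0$, and let $f\in\mathcal O(S)$ be algebraic with $f(\omega)=c(\omega)Z(\omega_d)$ for $\omega\ne\pm e_d$. Then $Z$ is algebraic over $\mathbb R(s)$ on $J$.
\item[(b)] Let $f:(0,\delta_0)\to\mathbb C$ satisfy $f(\delta)=b\log\delta+O(1)$ as $\delta\downarrow0$, with $b\ne0$. Then $R(\delta,f(\delta))\equiv0$ holds for no nonzero polynomial $R\in\mathbb C[\delta,X]$.
\end{enumerate}
\end{lemma}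

\begin{proof}
(a) From $\sum c_jf^j=0$ we get $\sum\tilde c_j(\omega)Z(\omega_d)^j=0$ off the poles, where the polynomials $\tilde c_j=c_jc^j$ do not all vanish on $S$. Some $\tilde c_j$ is nonzero at a point other than the poles; let $\omega=(\sqrt{1-s^2}\,\omega',s)$, with $\omega'\in S^{d-2}$ fixed, be the meridian through it. Along it, $Z$ is algebraic over $\mathbb R(s,\sqrt{1-s^2})$, hence over $\mathbb R(s)$, on $(-1,1)$. The relation $R(s,Z(s))=0$ extends to $J$ by analyticity.

(b) Dividing $R$ by a power of $\delta$, we may assume $R(0,X)\ne0$. Then $R(0,f(\delta))=R(0,f(\delta))-R(\delta,f(\delta))=O(\delta|\log\delta|^{\deg R})\to0$. But $|f(\delta)|\to\infty$, so $|R(0,f(\delta))|$ tends to $\infty$ or is a nonzero constant.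
\end{proof}

The rest of this section is not used in the proofs. It explains why the plane is special and why, in even dimensions, we use a third point.

\subsection*{The plane}
Let $\Lambda_1$ be the Dirichlet-to-Neumann operator of the unit disc. With $z=e^{i\varphi}$ we have $\Lambda_1z^n=|n|z^n$. Let $f$ be a rational function of $z$ without poles on the circle. By partial fractions $f=f_++f_-$, where the poles of $f_+$ lie in $|z|>1$, those of $f_-$ lie in $|z|<1$, and $f_-(\infty)=0$. On the circle $f_+$ is a power series in $z$ and $f_-$ one in $1/z$, so $\Lambda_1f=zf_+'-zf_-'$ is again rational. For $d=2$ the functions $T_{ij}$ are rational, so the recursion \eqref{eq:rec} run with $d=2$ produces only rational functions, in accordance with the planar theorem.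

\subsection*{Dimension four, two points}
Let $d=4$, so $\nu=1$ and $\lambda=3$, and write $s=\cos\varphi$. Since $Q_\tau=(1-\tau z)(1-\tau/z)$,
\[
Q_\tau^{-1}=\sum_{m\ge0}U_m(s)\tau^m,\qquad U_m(\cos\varphi)=\frac{\sin(m+1)\varphi}{\sin\varphi}.
\]
The coefficient of $\tau^m$ in the harmonic function $|e_4-\tau x|^{-2}$ is homogeneous of degree $m$ in $x$, so $U_m(\omega_4)\in\mathcal H_m$. If $g(\cos\varphi)\sin\varphi=\sum\gamma_m\sin(m+1)\varphi$ with exponentially decaying $\gamma_m$, then $g=\sum\gamma_mU_m$ and
\[
(\Lambda+1)g=\mathcal Kg:=\sum(m+1)\gamma_mU_m=\frac{\Lambda_1(g\sin\varphi)}{\sin\varphi}.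
\]
Let $g$ be rational in $s$ without poles on $[-1,1]$. Then $\mathcal Kg$ is a rational function of $z$ invariant under $z\mapsto1/z$, hence rational in $s$, and it is bounded on $[-1,1]$ by Lemma~\ref{lem:analytic}. As $P$ is a multiple of $W^{-2}$, all coefficients $\xi_j$ on slice B are rational for $d=4$, and the method yields nothing there.

\subsection*{Dimension four, three points}
Differentiating the generating function twice in $s$ gives $8\tau^2Q_\tau^{-3}=\sum U_m''\tau^m$. By Lemma~\ref{lem:kernels} and homogeneity, $q\,U_m''(\omega_4)\in\mathcal H_m$. Cauchy's estimate in $\tau$, with $|Q_\tau|\ge(1-|\tau|)^2$, shows that $U_m,U_m',U_m''$ grow subexponentially on $[-1,1]$, so for $g$ as above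
\[
(\Lambda+1)[q\,g'']=q\,(\mathcal Kg)''.
\]
To compute $\zeta$ we must therefore integrate $W^{-2}$ twice, and this produces a logarithm: $W^{-2}=-\frac1{4\rho^2}(\log W)''$. Let $\vartheta=\arg(1-\rho z)=-\arctan\frac{\rho\sin\varphi}{1-\rho\cos\varphi}$. The function $H(z)=-i(z-1/z)\log(1-\rho z)$ is holomorphic for $|z|<1/\rho$, and on the circle $H=2\sin\varphi\,(\frac12\log W+i\vartheta)$. So $\sin\varphi\log W=\operatorname{Re}H$ has exponentially decaying Fourier coefficients, and the Cauchy--Riemann equation $\partial_r\operatorname{Re}H=\partial_\varphi\operatorname{Im}H$ on the circle gives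
\[
\mathcal K\log W=2\vartheta\cot\varphi+2\partial_\varphi\vartheta,\qquad\partial_\varphi\vartheta=-\operatorname{Re}\frac{\rho z}{1-\rho z}=\frac{\rho(\rho-s)}W .
\]
Let $0<\varphi<\pi$. Then $\cot\varphi=s(1-s^2)^{-1/2}$ has $s$-derivatives $(1-s^2)^{-3/2}$ and $3s(1-s^2)^{-5/2}$, while $\partial_s\vartheta$ and $\partial_s^2\vartheta$ are rational functions of $s$ divided by $(1-s^2)^{1/2}$. Hence
\[
\zeta=(\Lambda+1)[qW^{-2}]+3qW^{-2}=q\Big\{\frac{3}{2\rho^2}\,\frac{s}{(1-s^2)^{5/2}}\arctan\frac{\rho\sqrt{1-s^2}}{1-\rho s}+\text{rational in }s\Big\}.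
\]
If $\zeta$ were algebraic, then by Lemma~\ref{lem:tests}(a) $\vartheta$ would be algebraic over $\mathbb R(s)$, so $R(z,\vartheta)=0$ on the upper half circle for a nonzero polynomial $R$. There $2i\vartheta=\log(1-\rho z)-\log(1-\rho/z)$, which is holomorphic on the connected set $\mathbb C\setminus([0,\rho]\cup[1/\rho,\infty))$, so the relation persists at $z=-1/\delta$, where $2i\vartheta=-\log\delta+O(1)$. This contradicts Lemma~\ref{lem:tests}(b).

The example shows what the factor $q$ does: it raises the exponent of the natural kernel from $\nu$ to $\lambda=\frac d2+1$, while the Poisson kernel supplies only $W^{-d/2}=W^{1-\lambda}$, one power short. It also shows where to look: $z\to-\infty$ means $s=\frac12(z+1/z)\to-\infty$, far outside the range $[-1,1]$ of $\omega_d$.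

\section{From algebraic boundaries to algebraic coefficients}\label{sec:reduction}

The set of $\theta$ with algebraic boundary is a union over degrees $N$. For fixed $N$ we want a single analytic equation in $\theta$, and linear dependence of monomials on $\partial\Omega_\theta$ is detected by a Gram determinant. Let $X_\theta(\omega)=(1+\eta_\theta(\omega))\omega$ and
\[
\mathcal G_N(\theta)=\Big(\int_SX_\theta^\gamma X_\theta^{\gamma'}d\omega\Big)_{|\gamma|,|\gamma'|\le N},
\]
indexed by multi-indices. The entries $\int_S\omega^{\gamma+\gamma'}(1+\eta_\theta)^{|\gamma|+|\gamma'|}$ are analytic on $\Theta$. For a real vector $c$ we have $c^T\mathcal G_Nc=\int_S(\sum c_\gamma X_\theta^\gamma)^2$, and $X_\theta$ is a continuous parametrization of $\partial\Omega_\theta$. So a nonzero polynomial of degree at most $N$ vanishes on $\partial\Omega_\theta$ if and only if $\det\mathcal G_N(\theta)=0$.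

If the determinant vanishes on a whole slice, the radial function satisfies a polynomial equation whose coefficients are power series in the parameters. The next lemma passes from the series to its coefficients. For a field $L$, $L[[t]]$ and $L((t))$ are the ring of formal power series and the field of formal Laurent series.

\begin{lemma}\label{lem:coeff}
Let $K\subset L$ be fields and let $g=\sum g_nt^n\in L[[t]]$ be algebraic over $K((t))$. Then every $g_n$ is algebraic over $K$.
\end{lemma}

\begin{proof}
Replacing $K$ by its algebraic closure in $L$ keeps the hypothesis, so we may assume that $K$ is algebraically closed in $L$ and show $g_n\in K$. Suppose $g_0,\dots,g_{n-1}\in K$. Then $h=t^{-n}(g-\sum_{i<n}g_it^i)\in L[[t]]$ is algebraic over $K((t))$. Multiplying a relation by a power of $t$, we get $R(h)=0$ with $R\in K[[t]][X]$ not divisible by $t$. Setting $t=0$ gives $R_0(g_n)=0$ with $0\ne R_0\in K[X]$, so $g_n\in K$.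
\end{proof}

\begin{proposition}\label{prop:reduction}
If for some $N$ the function $\det\mathcal G_N$ vanishes identically on slice A or slice B, then all Taylor coefficients of $\xi$ on that slice are algebraic.
\end{proposition}

\begin{proof}
Let $p$ denote the slice parameters, ranging over a small cube about $0$. The analytic functions on the cube form an integral domain, and $\mathcal G_N$ is singular over its fraction field. Clearing denominators in a kernel vector, we get analytic functions $c_\gamma(p)$, not all zero, with $\mathcal G_Nc=0$. Then $c^T\mathcal G_Nc=0$, so with $g=e^\xi=1+\eta$,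
\[
\sum_{j=0}^Nb_jg^j=0,\qquad b_j=\sum_{|\gamma|=j}c_\gamma(p)\,\omega^\gamma .
\]
The left side is an analytic function of $p$ with values in $C(S)$, so the identity holds between formal power series in $p$. The coefficients of $g$ are polynomials in those of $\xi$ and lie in $\mathcal O(S)$; those of $b_j$ are homogeneous polynomials of degree $j$ restricted to $S$. Some $c_\gamma$ has a nonzero Taylor coefficient, and a nonzero homogeneous polynomial does not vanish identically on $S$, so some $b_j$ is a nonzero series. (Grouping by degree is what excludes the trivial relation $|\omega|^2-1=0$.) Thus on slice B, $g\in\mathbb F[[t]]$ is algebraic over $\mathbb K((t))$, and Lemma~\ref{lem:coeff} applies. On slice A, $g=\sum g_jt^j$ with $g_j\in\mathbb F[[\varepsilon]]$ is algebraic over $\mathbb K((\varepsilon))((t))$. Lemma~\ref{lem:coeff} for $\mathbb K((\varepsilon))\subset\mathbb F((\varepsilon))$ shows that each $g_j$ is algebraic over $\mathbb K((\varepsilon))$, and a second application, for $\mathbb K\subset\mathbb F$, shows that its coefficients are algebraic. Since $g=1$ at $p=0$,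 the coefficients of $\xi=\log g$ are polynomials in those of $g$.
\end{proof}

\section{Three points: proof of Theorem~\ref{thm:A}}\label{sec:three}

\begin{proposition}\label{prop:zeta}
For every $d\ge3$ the coefficient $\xi_{21}$ on slice A is not algebraic.
\end{proposition}

\begin{proof}
Suppose it is. By \eqref{eq:zeta}, $\zeta=(\Lambda+d)[qW^{1-\lambda}]$ is algebraic.

\emph{A formula for $\zeta$.} We know $\Lambda$ on $qQ_\tau^{-\lambda}$, so we write $W^{1-\lambda}$ as a superposition of the $Q_\tau^{-\lambda}$; this replaces the double integration of Section~\ref{sec:24}. By \eqref{eq:QQ}, $\partial_\tau(\tau^{\lambda-1}Q_\tau^{1-\lambda})=(\lambda-1)\tau^{\lambda-2}(1-\tau^2)Q_\tau^{-\lambda}$, and $\lambda>1$, so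
\begin{equation}\label{eq:super}
\rho^{\lambda-1}W^{1-\lambda}=(\lambda-1)\int_0^\rho\tau^{\lambda-2}(1-\tau^2)Q_\tau^{-\lambda}\,d\tau .
\end{equation}
Multiply by $q$. Integrating the functions $q(x)|e_d-\tau x|^{-2\lambda}$ against the same weight gives a harmonic function on $|x|<1/\rho$, whose radial derivative may be taken under the integral. By Lemma~\ref{lem:kernels} and $d+2=2\lambda$,
\[
\zeta=q\,(\lambda-1)\rho^{1-\lambda}\int_0^\rho\tau^{\lambda-2}(1-\tau^2)(\tau\partial_\tau+2\lambda)Q_\tau^{-\lambda}\,d\tau .
\]
Integrate the term with $\partial_\tau$ by parts. The boundary term is $\rho^{\lambda-1}(1-\rho^2)W^{-\lambda}$, and the remaining weight of $Q_\tau^{-\lambda}$ is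
\[
-(\lambda-1)\tau^{\lambda-2}+(\lambda+1)\tau^\lambda+2\lambda(\tau^{\lambda-2}-\tau^\lambda)=(\lambda+1)\tau^{\lambda-2}(1-\tau^2)+2\tau^\lambda .
\]
Using \eqref{eq:super} once more,
\[
\zeta=q\Big\{(\lambda-1)(1-\rho^2)W^{-\lambda}+(\lambda+1)W^{1-\lambda}+2(\lambda-1)\rho^{1-\lambda}I(s)\Big\},
\]
\[
I(s)=\int_0^\rho\frac{\tau^\lambda\,d\tau}{(1-2\tau s+\tau^2)^\lambda}.
\]
Since $2\lambda$ is an integer, the squares of $W^{-\lambda}$ and $W^{1-\lambda}$ lie in $\mathbb K$, so $q\,I(\omega_d)$ is algebraic. Let $A=\frac12(\rho+\rho^{-1})>1$. For $0<\tau\le\rho$ we have $1-2\tau s+\tau^2=2\tau(\frac12(\tau+\tau^{-1})-s)$ with $\frac12(\tau+\tau^{-1})\ge A$, so this quantity avoids $(-\infty,0]$ for $s\in\mathbb C\setminus[A,\infty)$, and $I$ is holomorphic there. By Lemma~\ref{lem:tests}(a), $I$ is algebraic over $\mathbb R(s)$ on $(-\infty,A)$.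

\emph{The logarithm at $s=-\infty$.} Put $s=-1/(2\delta)$ with $0<\delta<\rho$, and
\[
J(\delta)=\delta^{-\lambda}I(s)=\int_0^\rho\big(1+\delta(\tau+\tau^{-1})\big)^{-\lambda}d\tau .
\]
Then $f(\delta)=(J(\delta)-\rho)/\delta$ is algebraic over $\mathbb R(\delta)$. Formally $f\approx-\lambda\int(\tau+\tau^{-1})\,d\tau$, which diverges logarithmically at $\tau=0$ and is cut off at $\tau\approx\delta$. To make this precise, let $m(y)=1-(1+y)^{-\lambda}$ for $y\ge0$. From $m(0)=0$, $m'(0)=\lambda$ and $-\lambda(\lambda+1)\le m''<0$ we get $\lambda y-\frac12\lambda(\lambda+1)y^2\le m(y)\le\lambda y$; also $0\le m\le1$. With $y=\delta(\tau+\tau^{-1})$, which satisfies $\delta/\tau\le y\le2\delta/\tau$,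
\begin{align*}
\rho-J&\le\int_0^\delta d\tau+\lambda\delta\int_\delta^\rho(\tau+\tau^{-1})\,d\tau=\lambda\delta\log(\rho/\delta)+O(\delta),\\
\rho-J&\ge\int_\delta^\rho\Big[\frac{\lambda\delta}\tau-\frac{2\lambda(\lambda+1)\delta^2}{\tau^2}\Big]d\tau\ge\lambda\delta\log(\rho/\delta)-2\lambda(\lambda+1)\delta .
\end{align*}
Hence $f(\delta)=\lambda\log\delta+O(1)$, contradicting Lemma~\ref{lem:tests}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take the base configuration of slice A, which needs $k\ge3$, and $\Theta,\Theta^+$ from Proposition~\ref{prop:family}. By Propositions~\ref{prop:reduction} and~\ref{prop:zeta}, for every $N$ the analytic function $\det\mathcal G_N$ is not identically zero on slice A, hence not on $\Theta$, hence, $\Theta$ being connected, not on the open set $\Theta^+$. So its zero set is a proper real-analytic subset. For $\theta\in\Theta^+$ outside the union over $N$ of these sets, no nonzero polynomial vanishes on $\partial\Omega_\theta$, and $\Omega_\theta=D(\theta)$.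
\end{proof}

A null set cannot exhaust $\Theta^+$, so the case $k=3$ answers the Question in the negative for every $d\ge3$.

\section{Two points in odd dimension: proof of Theorem~\ref{thm:B}}\label{sec:two}

By Example~\ref{ex:balls} we may translate, rotate and scale so that $x_1=0$, $a_1=\beta$ and $x_2=\rho e_d$; the hypotheses say $0<\rho<1$. This is slice B, which meets $\Theta$ in an interval $|t|<t_0$. If $\xi_2$ is not algebraic, then by Proposition~\ref{prop:reduction} each $\det\mathcal G_N$ is a nonzero analytic function on this interval and has countably many zeros. For $t\in(0,t_0)$ outside all these zeros, $\partial\Omega_\theta=\partial D(\theta)$ is not algebraic. It remains to prove the following.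

\begin{proposition}\label{prop:xi2}
For odd $d\ge3$ the coefficient $\xi_2$ on slice B is not algebraic.
\end{proposition}

\begin{proof}
Write $W=2\rho(A-s)$ with $A=\frac12(\rho+\rho^{-1})>1$. By \eqref{eq:xi2}, if $\xi_2$ is algebraic then so is $(\Lambda+d)(A-s)^{-d}$, and then also
\[
\mathcal F:=(\Lambda+\nu)(A-s)^{-d}=(\Lambda+d)(A-s)^{-d}-(d-\nu)(A-s)^{-d}.
\]

\emph{A formula for $\mathcal F$.} Lemma~\ref{lem:kernels} and \eqref{eq:QQ} give $(\Lambda+\nu)Q_\tau^{-\nu}=\nu(1-\tau^2)Q_\tau^{-\nu-1}$. For $0<\tau<1$ put $A'=\frac12(\tau+\tau^{-1})$, which takes every value in $(1,\infty)$. Then $Q_\tau=2\tau(A'-s)$ and $(1-\tau^2)/(2\tau)=Y(A')$, where $Y(A')=\sqrt{A'^2-1}$, so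
\begin{equation}\label{eq:basic}
(\Lambda+\nu)(A'-s)^{-\nu}=\nu\,Y(A')\,(A'-s)^{-\nu-1}\qquad(A'>1).
\end{equation}
Differentiation in $A'$ changes the exponent by integers. For odd $d$ the number $\nu$ is a half-integer, so the exponent $d$ is reached only by a further integration of order one half. Let $j=\frac{d+3}2$, an integer, so that $\nu+j=d+\frac12$. We have $\partial_{A'}^j(A'-s)^{-\nu}=(-1)^j\nu(\nu+1)\cdots(\nu+j-1)(A'-s)^{-d-1/2}$ and, by the substitution $x=(A-s)y$ in the beta integral,
\[
\int_0^\infty x^{-1/2}(A+x-s)^{-d-1/2}\,dx=\mathrm B(\tfrac12,d)\,(A-s)^{-d}.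
\]
Differentiate \eqref{eq:basic} $j$ times, put $A'=A+x$ and integrate against $x^{-1/2}dx$:
\begin{equation}\label{eq:F}
\mathcal F(s)=c'\int_0^\infty x^{-1/2}\,\partial_x^j\big[Y(A+x)(A+x-s)^{-\nu-1}\big]dx,\qquad c'\ne0 .
\end{equation}
To justify this, expand $Y(A')=A'(1-A'^{-2})^{1/2}=A'-\sum_{n\ge1}c_nA'^{1-2n}$, where all $c_n>0$. It follows that $Y^{(i)}(A+x)=O((1+x)^{1-i})$ on $x\ge0$, so by the Leibniz rule the integrand is $O(x^{-1/2})$ near $0$ and $O(x^{-1/2-\nu-j})=O(x^{-d-1})$ at infinity, uniformly for $s$ in compact subsets of $\mathbb C\setminus[A,\infty)$. Apply $\Pi_l$ to \eqref{eq:basic}: it turns $\Lambda+\nu$ into the number $l+\nu$ and commutes with $\partial_{A'}^j$ and, by Fubini's theorem, with the integral. So the two sides of \eqref{eq:F} are continuous functions on $S$ with the same projections, and they are equal. The right side is holomorphic on $\mathbb C\setminus[A,\infty)$. By Lemma~\ref{lem:tests}(a) with $c=1$, it is algebraic over $\mathbb R(s)$ on $(-\infty,A)$ if $\xi_2$ is algebraic.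

\emph{The logarithm at $s=A$.} Let $\delta=A-s\in(0,1)$. On $x\ge1$ the bound $O(x^{-d-1})$ is uniform in $\delta$, since $x\le x+\delta$, so this part of the integral is $O(1)$. On $[0,1]$, where $x\mapsto Y(A+x)$ is smooth because $A>1$, write
\[
Y(A+x)=\sum_{n=0}^{d+1}y_nx^n+R(x),\qquad R^{(i)}(x)=O(x^{d+2-i})\quad(0\le i\le j),
\]
which is Taylor's theorem, as $j\le d+2$. The contribution of $R$ to the integrand is
\[
O\Big(x^{-1/2}\sum_{i\le j}x^{d+2-i}(x+\delta)^{-\nu-1-j+i}\Big)=O\big(x^{-1/2+d+1-\nu-j}\big)=O(1),
\]
because the exponents of $x+\delta$ are negative. For the monomials substitute $x=\delta y$: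
\[
\int_0^1x^{-1/2}\partial_x^j\big[x^n(x+\delta)^{-\nu-1}\big]dx=\delta^{n-d-1}\int_0^{1/\delta}y^{-1/2}\partial_y^j\big[y^n(1+y)^{-\nu-1}\big]dy .
\]
The last integrand is $O(y^{-1/2})$ at $0$. For $y>1$, expand $y^{n-\nu-1}(1+1/y)^{-\nu-1}$ in the binomial series and differentiate termwise: the integrand is $(n-\nu-1)_{\downarrow j}\,y^{n-d-2}+O(y^{n-d-3})$ as $y\to\infty$, where $(z)_{\downarrow j}=z(z-1)\cdots(z-j+1)$. For $n\le d$ the integral over $(0,\infty)$ converges and the tail beyond $1/\delta$ is $O(\delta^{d+1-n})$, so the term is a constant times $\delta^{n-d-1}$, plus $O(1)$. For $n=d+1$ the term is $(d-\nu)_{\downarrow j}\log(1/\delta)+O(1)$. Altogether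
\[
\mathcal F-\sum_{i=1}^{d+1}b_i\delta^{-i}=b\log\delta+O(1),\qquad b=-c'\,\frac{Y^{(d+1)}(A)}{(d+1)!}\,(d-\nu)_{\downarrow j}.
\]
Here $(d-\nu)_{\downarrow j}\ne0$ because $d-\nu=\frac d2+1$ is not an integer, and $Y^{(d+1)}(A)\ne0$ because the $(d+1)$-st derivatives of the terms $-c_nA'^{1-2n}$ are nonzero and of the same sign. So $b\ne0$, and by Lemma~\ref{lem:tests}(b) the left side, and with it $\mathcal F$, is not algebraic over $\mathbb R(\delta)$.
\end{proof}

For even $d$ the number $d-\nu$ is a positive integer, and differentiating \eqref{eq:basic} that many times shows that $\mathcal F$, hence $\xi_2$, is a rational function of $s$.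

\section{Construction of the family: proof of Proposition~\ref{prop:family}}\label{sec:family}

\subsection*{Choosing the equation}
The recursion \eqref{eq:rec} determines a formal series but does not show that it converges, since its $n$-th term costs $n-1$ derivatives. We want to use the implicit function theorem instead. The potential $u$ of a balanced domain solves $\Delta u=1-\mu$ inside with $u=0$ and $\nabla u=0$ on the boundary. One could solve the Dirichlet problem in $\Omega(\eta)$ and ask the normal derivative to vanish. But $u_0'(1)=0$ and $u_0''(1)=1$ by \eqref{eq:u0}, so the linearization at the ball is $\dot\eta\mapsto\dot\eta$, the inclusion of $C^{2,\alpha}(S)$ in $C^{1,\alpha}(S)$, which is not onto. The remedy is to differentiate. Let $w=x\cdot\nabla u$ and let $\mathbf n$ be the outward unit normal. The identity $\Delta(x\cdot\nabla u)=2\Delta u+x\cdot\nabla\Delta u$ gives $\Delta w=2-2\mu-x\cdot\nabla\mu$. On a smooth boundary, $\nabla u=0$ forces the Hessian of $u$ to kill tangent vectors, and its trace is $1$, so it is $\mathbf n\mathbf n^T$; thus $w=0$ and $\partial_{\mathbf n}w=x\cdot\mathbf n$.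 This $w$ vanishes to first order only, and its linearization contains $\Lambda$, an operator of order one. We solve the problem for $w$ and then recover $u$.

We use these standard facts: bounded multilinear maps, compositions of analytic maps, and inversion on the invertible elements of a Banach algebra or on the isomorphisms between two Banach spaces are analytic; if $E(\theta,\eta)$ is analytic, $E(\theta_0,0)=0$ and $\partial_\eta E(\theta_0,0)$ is an isomorphism, then $E(\theta,\eta_\theta)=0$ for an analytic map $\theta\mapsto\eta_\theta$ near $\theta_0$ with $\eta_{\theta_0}=0$; and in a bounded $C^{2,\alpha}$ domain $\Omega$ the problem $\Delta V=f\in C^\alpha(\overline\Omega)$, $V|_{\partial\Omega}=g\in C^{2,\alpha}(\partial\Omega)$ has a unique solution in $C^{2,\alpha}(\overline\Omega)$ (Schauder).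

\subsection*{Step 1: the equation on a fixed domain}
Fix $\rho<\rho_1<\rho_2<\rho_3<1$ and consider $\theta$ near $\theta_0$ with all $|x_i|<\rho_1$ and masses of any sign. Let $\mu=\sum a_i\delta_{x_i}$ and $\sigma_\theta=2\mu+x\cdot\nabla\mu$; since $\langle x\cdot\nabla\mu,\phi\rangle=-\langle\mu,\operatorname{div}(x\phi)\rangle$,
\[
\langle\sigma_\theta,\phi\rangle=\sum a_i\big[(2-d)\phi(x_i)-x_i\cdot\nabla\phi(x_i)\big].
\]
A particular solution of $\Delta\Psi_\theta=2-\sigma_\theta$ is the locally integrable function
\[
\Psi_\theta(x)=\frac{|x|^2}d+G*\sigma_\theta(x)=\frac{|x|^2}d+\sum a_i\big[(2-d)G(x-x_i)+x_i\cdot\nabla G(x-x_i)\big].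
\]
At $\theta_0$ it is $w_0(r)=(r^2-r^{2-d})/d=ru_0'(r)$, with
\[
w_0(1)=0,\qquad w_0'(r)=\frac{2r+(d-2)r^{1-d}}d>0,\qquad w_0'(1)=1,\qquad w_0''(1)=3-d .
\]

To compare functions on different domains we pull back to $B$. Let $\chi$ be smooth, $0\le\chi\le1$, $\chi=0$ on $[0,\frac13]$, $\chi=1$ on $[\frac23,\infty)$, and for $\eta\in C^{2,\alpha}(S)$ put $\Phi_\eta(x)=(1+\chi(|x|)\eta(x/|x|))x$, with Jacobian matrix $M_\eta$. For small $\eta$ the map $r\mapsto r(1+\chi(r)\eta(\omega))$ is increasing and $M_\eta$ is invertible, so $\Phi_\eta$ preserves rays and is a $C^{2,\alpha}$ diffeomorphism of $\overline B$ onto $\overline{\Omega(\eta)}$. Let $\mathcal A_\eta=\det(M_\eta)M_\eta^{-1}M_\eta^{-T}\in C^{1,\alpha}(\overline B)$. Changing variables in $\int\nabla v\cdot\nabla\phi$ shows that $v=V\circ\Phi_\eta^{-1}$ is harmonic in $\Omega(\eta)$ if and only if $\operatorname{div}(\mathcal A_\eta\nabla V)=0$ in $B$. Let $V=V_{\theta,\eta}\in C^{2,\alpha}(\overline B)$ solve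
\[
\operatorname{div}(\mathcal A_\eta\nabla V)=0\ \text{ in }B,\qquad V|_S=-\Psi_\theta\circ\Phi_\eta|_S ;
\]
solvability is shown in Step~2. Then $w=\Psi_\theta+v$ satisfies $\Delta w=2-\sigma_\theta$ in $\Omega(\eta)$ and $w=0$ on the boundary. The gradient of $|x|-1-\eta(x/|x|)$ at $(1+\eta)\omega$ is $N_\eta=\omega-(1+\eta)^{-1}\nabla_S\eta$, an outward normal. Put
\[
E(\theta,\eta)=\big[(\nabla\Psi_\theta)\circ\Phi_\eta+M_\eta^{-T}\nabla V-\Phi_\eta\big]\cdot N_\eta\Big|_S\in C^{1,\alpha}(S).
\]
The bracket is $(\nabla w-x)\circ\Phi_\eta$, so $E=0$ if and only if $\partial_{\mathbf n}w=x\cdot\mathbf n$ on $\partial\Omega(\eta)$.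

\subsection*{Step 2: analyticity and the linearization}
The map $\eta\mapsto M_\eta\in C^{1,\alpha}(\overline B)$ is continuous and affine with $M_0$ the identity, so $M_\eta^{-1}$, $\det M_\eta$, $\mathcal A_\eta$ and likewise $N_\eta\in C^{1,\alpha}(S)$ are analytic for small $\eta$. The bounded operator $L_\eta:V\mapsto(\operatorname{div}(\mathcal A_\eta\nabla V),V|_S)$ from $C^{2,\alpha}(\overline B)$ to $C^\alpha(\overline B)\times C^{2,\alpha}(S)$ is affine in $\mathcal A_\eta$, hence analytic in $\eta$, and $L_0$ is an isomorphism by Schauder's theorem. So $L_\eta^{-1}$ exists and is analytic for small $\eta$.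

It remains to treat the boundary data. For $(\theta,z)$ in a complex neighborhood of $\{\theta_0\}\times S$ the numbers $\sum_m(z-x_i)_m^2$ have positive real part, because $|x_i^0|\le\rho<1$. So $\Psi_\theta(z)$ extends holomorphically, and $f(\theta,y,z)=\Psi_\theta((1+y)z)$ is holomorphic and bounded when $|\theta-\theta_0|$, $|y|$ and the distance from $z$ to $S$ are below some $r_0>0$. Cauchy's estimates in all variables show that the Taylor coefficients $f_{mn}$ of $f$ in $(\theta-\theta_0,y)$ satisfy $\|f_{mn}\|_{C^3(S)}\le CK^{|m|+n}$. Hence $\sum f_{mn}(\theta-\theta_0)^m\eta^n$ converges in the Banach algebra $C^{2,\alpha}(S)$ for small $\theta-\theta_0$ and $\eta$, and pointwise its sum is $\Psi_\theta\circ\Phi_\eta|_S$. The components of $\nabla\Psi_\theta$ extend holomorphically to the same set, so the argument covers them too. Thus $V$ and $E$ are analytic near $(\theta_0,0)$.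

At $(\theta_0,0)$ we have $V=0$, as $w_0(1)=0$, and $\nabla\Psi_{\theta_0}=\omega$ on $S$, so the bracket in $E$ vanishes and $E=0$. Differentiate in the direction $\dot\eta$. Terms containing the derivatives of $\mathcal A_\eta$ or $M_\eta^{-T}$ are multiplied by $\nabla V=0$, and the derivative of $N_\eta$ is multiplied by the bracket. So $\dot V$ is harmonic in $B$ with $\dot V|_S=-w_0'(1)\dot\eta=-\dot\eta$, and
\[
\partial_\eta E(\theta_0,0)\,\dot\eta=w_0''(1)\dot\eta+\partial_r\dot V-\dot\eta=-(\Lambda+d-2)\dot\eta .
\]
Since $d-2>0$, the problem $\Delta\psi=0$ in $B$, $\partial_r\psi+(d-2)\psi=f$ on $S$ has a unique solution $\psi\in C^{2,\alpha}(\overline B)$ for every $f\in C^{1,\alpha}(S)$, by Theorem~6.31 of Gilbarg and Trudinger \cite{GT}. Thus $\Lambda+d-2$ is a bounded bijection from $C^{2,\alpha}(S)$ to $C^{1,\alpha}(S)$, with inverse $f\mapsto\psi|_S$, hence an isomorphism. (For $d=2$ it would annihilate the constants.) The implicit function theorem gives a ball $\Theta$ and an analytic map $\theta\mapsto\eta_\theta$ with $E(\theta,\eta_\theta)=0$. We shrink $\Theta$ finitely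 many times below; first so that $|x_i|<\rho_1$ and $\{|x|\le\rho_3\}\subset\Omega_\theta$.

\subsection*{Step 3: the quadrature identity}
Let $h$ be a harmonic polynomial, and let $\chi_0\in C_c^\infty(\Omega_\theta)$ equal $1$ near all $x_i$. The distribution $\chi_0w$ has compact support in $\Omega_\theta$, so $\langle\Delta(\chi_0w),h\rangle=\langle\chi_0w,\Delta h\rangle=0$. To $(1-\chi_0)w\in C^{2}(\overline{\Omega_\theta})$ the classical Green formula applies. Adding the two and using the boundary conditions and the divergence theorem,
\[
\int_{\Omega_\theta}2h\,dx-\langle\sigma_\theta,h\rangle=\int_{\partial\Omega_\theta}h\,\partial_{\mathbf n}w=\int_{\partial\Omega_\theta}h\,x\cdot\mathbf n=\int_{\Omega_\theta}(d\,h+x\cdot\nabla h)\,dx .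
\]
That is, $\int_{\Omega_\theta}[(d-2)h+x\cdot\nabla h]=\sum a_i[(d-2)h(x_i)+x_i\cdot\nabla h(x_i)]$. For $h\in\mathcal H_l$ we have $x\cdot\nabla h=lh$, and dividing by $d-2+l>0$ gives \eqref{eq:moment}; every harmonic polynomial is a sum of homogeneous ones. This proves (i).

\subsection*{Step 4: the domain is balanced}
Let $\theta\in\Theta^+$ and $u=G*\mu-G*1_{\Omega_\theta}$. By Corollary~\ref{cor:D}, (ii) follows once $u=0$ off $\Omega_\theta$ and $u>0$ in $\Omega_\theta$.

\emph{Outside.} If $|z|>\max_S(1+\eta_\theta)$, then $G(z-\cdot)$ is harmonic in a ball about $0$ containing $\overline{\Omega_\theta}$, and its expansion in homogeneous harmonic polynomials converges uniformly on $\overline{\Omega_\theta}$. By \eqref{eq:moment}, $u(z)=0$. The function $u$ is harmonic, hence analytic, in the connected set $\{r\omega:r>1+\eta_\theta(\omega)\}$, so it vanishes there. The Newton potential of a bounded function with compact support is $C^1$, so $u$ is $C^1$ off the $x_i$, and $u=0$, $\nabla u=0$ on $\partial\Omega_\theta$.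

\emph{Near the boundary.} In $\Omega_\theta$ we have $\Delta u=1-\mu$, so $\Delta(x\cdot\nabla u)=2-\sigma_\theta=\Delta w$. By Weyl's lemma $x\cdot\nabla u-w$ agrees off the $x_i$ with a harmonic function on $\Omega_\theta$, which is continuous up to the boundary with zero boundary values. So $w=x\cdot\nabla u$. As $\theta\to\theta_0$ we have $V\to0$ and $\Phi_{\eta_\theta}\to\mathrm{id}$ in $C^{2,\alpha}(\overline B)$, and $\Psi_\theta\to w_0$ with its derivatives on compact subsets of $\{|x|>\rho_1\}$. Hence $w\circ\Phi_{\eta_\theta}=\Psi_\theta\circ\Phi_{\eta_\theta}+V\to w_0$ in $C^1$ on the shell $\rho_2\le|x|\le1$. There $w_0'\ge2\rho_2/d$, so for $\theta$ near $\theta_0$ the function $w\circ\Phi_{\eta_\theta}$ increases strictly along rays; it vanishes on $S$, so it is negative for $\rho_2\le|x|<1$. If $\rho_2(1+\sup|\eta_\theta|)\le\rho_3$, the image of this set contains $\Omega_\theta\cap\{|x|\ge\rho_3\}$. On the latter $r\partial_ru=w<0$, so $u$ decreases strictly to $0$ along rays and $u>0$.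

\emph{In the ball $|x|\le\rho_3$.} Let $\mu'$ be the part of $\mu$ coming from indices with $x_i^0=0$ and $a_i^0>0$. Since the other masses are positive, $u\ge G*\mu'-G*1_{\Omega_\theta}$; this is where the sign of the masses enters. As $\theta\to\theta_0$ the atoms of $\mu'$ tend to $0$, its mass tends to $\beta$, and $G*1_{\Omega_\theta}\to G*1_B$ uniformly, by \eqref{eq:split} applied to $\Omega_\theta\triangle B$, whose measure tends to $0$. Choose $r_1\in(0,\rho_3)$ with $\frac\beta2G(2r_1e_1)>\sup G*1_B+1$. For $\theta$ near $\theta_0$ the atoms of $\mu'$ lie in $|x|\le r_1$ and its mass exceeds $\beta/2$, so $G*\mu'\ge\frac\beta2G(2r_1e_1)$ and $u>0$ on $|x|\le r_1$. On $r_1\le|x|\le\rho_3$ the function $G*\mu'-G*1_{\Omega_\theta}$ tends uniformly to $u_0$, which has a positive minimum there by \eqref{eq:u0}. So $u>0$ for $\theta$ near $\theta_0$. This proves (ii) and Proposition~\ref{prop:family}.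

\begin{remark}
For the configurations $\theta$ provided by Theorems~\ref{thm:A} and~\ref{thm:B}, not even a nonempty relatively open piece of $\partial D$ lies in the zero set of a nonzero polynomial. With $\chi_0$ as in Step~3, the function $(1-\chi_0)u$ is continuous on $\overline D$, vanishes on $\partial D$ and has Laplacian in $C^\alpha(\overline D)$, so it is the Schauder solution of its Dirichlet problem and $u$ is $C^2$ up to $\partial D$ from inside. Near $\partial D$ we have $\Delta u=1$ inside, and $u=0$, $\nabla u=0$ on this $C^1$ hypersurface. By the theorem of Kinderlehrer and Nirenberg \cite{KN}, $\partial D$ is real-analytic. It is also connected, so a polynomial that vanishes on an open piece vanishes on all of it.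
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT} Gilbarg and Trudinger, Theorem 6.31.

\bibitem{KN} Kinderlehrer and Nirenberg, Ann. SNS Pisa (1977).

\bibitem{LP} Lionel Levine and Yuval Peres, \emph{Laplacian growth, sandpiles and scaling limits}, arXiv:1611.00411 (2016).

\end{thebibliography}
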